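# Convex $k$-diagonal orbits of polygons that are not Poncelet

## 1. Alternating polygons under the $k$-diagonal map

Draw a convex $n$-gon, draw its $k$-diagonals, and intersect each one with the next. This gives a new $n$-gon, and the step can be repeated forward and backward. The question is which convex polygons stay convex under all the forward and all the backward steps.

Throughout, $n\ge 7$ and $k$ are relatively prime integers with $2<k<n/2$, and
$$\varepsilon=\frac{\pi}{n},\qquad \kappa=\frac{k\pi}{n},\qquad 0<\varepsilon<\kappa<\frac{\pi}{2}.$$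
Polygons are labelled, with indices mod $n$.

**Definition (convex polygon).** A polygon in the projective plane is convex if it is convex in the ordinary sense in some affine patch. Convexity is taken strictly, so no three vertices are collinear.

**Definition ($k$-diagonal map).** For an $n$-gon $P$ put $L_j=P_jP_{j+k}$ and $T_k(P)_j=Q_j=L_j\cap L_{j+1}$. Since $L_j=Q_{j-1}Q_j$ and $P_j=L_{j-k}\cap L_j$, the inverse is
$$P_{j+k+1}=Q_jQ_{j+1}\cap Q_{j+k}Q_{j+k+1}.$$
The maps $T_k$ and $T_k^{-1}$ are always defined on convex $n$-gons. The $k$-diagonal orbit of $P_0$ is $\{P_j\}_{j\in\mathbb Z}$ with $P_j=T_k^j(P_0)$. (Other labelling conventions compose $T_k$ with a cyclic relabelling, which does not affect convexity.)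

For the regular $n$-gon $P^*$, with vertices on the unit circle at angles $2\varepsilon j$, the line $L_j$ has distance $\cos\kappa$ from the origin and unit normal at angle $2\varepsilon j+\kappa$. So $L_j\cap L_{j+1}$ has angle $2\varepsilon j+\kappa+\varepsilon$ and radius $\cos\kappa/\cos\varepsilon$. Thus $T_k(P^*)$ is a smaller, rotated regular $n$-gon.

**Definition (Poncelet polygon).** A polygon is Poncelet if its vertices lie on one conic and its edges lie in lines tangent to another conic. Conics are nondegenerate.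

The regular polygon is Poncelet (circumscribed and inscribed circle), and so are its projective images. We use a known result quoted in the source of the problem: if $P$ is Poncelet, then $T_k(P)$ and $P$ are projectively equivalent. So if $P_0$ is convex Poncelet, all $P_j$ are convex. The Pentagram Rigidity Conjecture (source: Richard Evan Schwartz, "Pentagram Rigidity for Centrally Symmetric Octagons", arXiv:2111.08358 (2021)) adds the converse: *a convex $n$-gon $P_0$ is convex Poncelet if and only if $P_j$ is convex for all $j\in\mathbb Z$.* We ask whether this holds for all pairs $(n,k)$ as above.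

We start with a family in which everything can be computed. Let $n$ be even, so $n\ge 8$, and $k$ is odd because $\gcd(n,k)=1$. For real $(u,v)\neq(0,0)$ let the *alternating polygon* $A(u,v)$ have the vertices with lifts
$$U_j=(\cos 2\varepsilon j,\ \sin 2\varepsilon j,\ u_j)\in\mathbb R^3,\qquad u_j=u\ (j\text{ even}),\quad u_j=v\ (j\text{ odd}).$$
A lift $(\cos\theta,\sin\theta,w)$ with $w>0$ is the point at angle $\theta$ and radius $1/w$. So $A(1,1)=P^*$, and for $u,v>0$ the radii alternate. Expanding along the third column,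
$$\det\begin{pmatrix}\cos\alpha&\sin\alpha&w_\alpha\\ \cos\beta&\sin\beta&w_\beta\\ \cos\gamma&\sin\gamma&w_\gamma\end{pmatrix}=w_\alpha\sin(\gamma-\beta)-w_\beta\sin(\gamma-\alpha)+w_\gamma\sin(\beta-\alpha).\tag{1}$$

**Claim 1.** Let $n$ be even. If $A(u,v)$ is convex and all its backward iterates $T_k^{-j}$, $j\ge0$, are convex, then $u=v$, so the polygon is regular up to scaling.

**Step 1: what convexity says about $(u,v)$.** We show that convexity forces $u,v$ to be nonzero of the same sign and
$$|z|<\tan^2\varepsilon,\qquad z:=\frac{u-v}{u+v}.$$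
In a patch where the polygon is convex, the lifts $(x,y,1)$ have brackets $|i,j,l|$, $0\le i<j<l\le n-1$, all of one sign. A linear change of coordinates multiplies all brackets by one constant. So there are nonzero $\lambda_j$ such that all $\lambda_i\lambda_j\lambda_l\,|U_i,U_j,U_l|$ with $i<j<l$ have the same sign. For even $i<j<l$ the bracket $|U_i,U_j,U_l|$ is $u$ times a positive number, so $u\ne0$ and $\lambda_i\lambda_j\lambda_l$ has the same sign for all even triples. There are $n/2\ge4$ even indices, so all even $\lambda_j$ have the same sign. In the same way $v\neq 0$, and all odd $\lambda_j$ have the same sign. Multiplying all $\lambda_j$ by $-1$ if needed, let the even ones be positive and let $\lambda\in\{1,-1\}$ be the sign of the odd ones. The even triples show that the common sign is that of $u$. By (1),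
$$|U_0,U_1,U_2|=2\sin2\varepsilon\,(u-v\cos2\varepsilon),\qquad |U_0,U_2,U_5|=v\sin4\varepsilon-u(\sin10\varepsilon-\sin6\varepsilon)=2\sin2\varepsilon\,(v\cos2\varepsilon-u\cos8\varepsilon).$$
Both contain exactly one odd index, so $\lambda(u-v\cos2\varepsilon)$ and $\lambda(v\cos2\varepsilon-u\cos8\varepsilon)$ have the sign of $u$. So has their sum $\lambda u(1-\cos8\varepsilon)$, and $0<8\varepsilon\le\pi$, so $\lambda=1$. Then the odd triples give that $v$ has the sign of $u$. Say both are positive. The triples $(0,1,2)$ and $(1,2,3)$ give $u>v\cos2\varepsilon$ and $v>u\cos 2\varepsilon$, hence $|z|<\frac{1-\cos2\varepsilon}{1+\cos2\varepsilon}=\tan^2\varepsilon$.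

**Step 2: the inverse map in the family.** Let $Q=A(u',v')$ be convex. The line $Q_0Q_1$ contains the points at angles $0,2\varepsilon$ with weights $u',v'$. The line $Q_kQ_{k+1}$ contains those at angles $2\kappa,2\kappa+2\varepsilon$ with weights $v',u'$. Reflection in the axis at angle $\kappa+\varepsilon$ exchanges the two lines. By (1) with angles $0,2\varepsilon,\kappa+\varepsilon$, the point with lift $(\cos(\kappa+\varepsilon),\sin(\kappa+\varepsilon),w)$ is on the first line when
$$u'\sin(\kappa-\varepsilon)-v'\sin(\kappa+\varepsilon)+w\sin2\varepsilon=0,$$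
and by the reflection it is then also on the second. So it is the vertex $P_{k+1}$. By rotational symmetry $P_{j+k+1}$ lies at angle $2\varepsilon j+\kappa+\varepsilon=2\varepsilon(j+k+1)-(\kappa+\varepsilon)$, with $u',v'$ exchanged for odd $j$. As $k+1$ is even, $T_k^{-1}(Q)$ is, up to a rotation, $A(u,v)$ with
$$u=\frac{v'\sin(\kappa+\varepsilon)-u'\sin(\kappa-\varepsilon)}{\sin2\varepsilon},\qquad v=\frac{u'\sin(\kappa+\varepsilon)-v'\sin(\kappa-\varepsilon)}{\sin2\varepsilon}.$$
Adding and subtracting,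
$$z=-\frac{\sin(\kappa+\varepsilon)+\sin(\kappa-\varepsilon)}{\sin(\kappa+\varepsilon)-\sin(\kappa-\varepsilon)}\,z'=-\frac{\tan\kappa}{\tan\varepsilon}\,z'.\tag{2}$$

**Step 3: conclusion.** If all backward iterates are convex, Step 1 and (2) give $(\tan\kappa/\tan\varepsilon)^j|z|<\tan^2\varepsilon$ for all $j\ge0$. Since $\tan\kappa>\tan\varepsilon$, $z=0$. $\square$

So the conjecture is true for convex alternating polygons: if $u=v$ the polygon is regular, hence Poncelet, and its orbit is convex. If $u\ne v$ some backward iterate is not convex, and by the quoted result the polygon is not Poncelet.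

What made this work is that the multiplier $-\tan\kappa/\tan\varepsilon$ in (2) has modulus different from $1$. What changes in general? A general small deformation of the regular polygon is a superposition of frequencies $m$ mod $n$, and the alternating deformation is the single frequency $m=n/2$. If another frequency, not accounted for by Poncelet polygons, has multipliers of modulus exactly $1$, nothing obvious forces the orbit to leave the neighborhood of the regular polygon.

## 2. Elliptic, hyperbolic and parabolic frequencies; the theorems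

Put
$$\tau=\frac{\sin(\kappa-\varepsilon)}{\sin(\kappa+\varepsilon)}\in(0,1)$$
and, for an integer $m$,
$$\Delta_m^-=\sin^2\tfrac{m(\kappa-\varepsilon)}2-\tau^2\sin^2\tfrac{m(\kappa+\varepsilon)}2,\qquad \Delta_m^+=\cos^2\tfrac{m(\kappa-\varepsilon)}2-\tau^2\cos^2\tfrac{m(\kappa+\varepsilon)}2 .$$
Since $\Delta_m^-+\Delta_m^+=1-\tau^2>0$, at most one of the two is $\le0$.

**Definition (types).** The integer $m$ is elliptic if $\Delta_m^-$ and $\Delta_m^+$ are both $>0$, hyperbolic if one of them is $<0$, and parabolic if one of them is $0$.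

Take $(n,k)=(10,3)$. Here $\kappa-\varepsilon=36^\circ$, $\kappa+\varepsilon=72^\circ$, $\tau=\frac{\sin36^\circ}{\sin72^\circ}=\frac1{2\cos36^\circ}\approx0.618$, $\tau^2\approx0.382$.

- $m=3$: $\Delta_3^-=\sin^254^\circ-\tau^2\sin^2108^\circ\approx0.655-0.345>0$ and $\Delta_3^+=\cos^254^\circ-\tau^2\cos^2108^\circ\approx0.345-0.036>0$, so $3$ is elliptic.
- $m=4$: $|\cos72^\circ|=\frac{\sqrt5-1}4<\frac12=\tau|\cos144^\circ|$, so $\Delta_4^+<0$ and $4$ is hyperbolic.
- $m=5$: $\Delta_5^+=\cos^290^\circ-\tau^2\cos^2180^\circ=-\tau^2<0$, so $5$ is hyperbolic.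

**Theorem A.** Let $n\ge7$, $2<k<n/2$, $\gcd(n,k)=1$. Suppose that for some divisor $d\ge1$ of $n$, among the integers $m$ with $d\mid m$, $3\le m\le n/2$, none is parabolic and at least one is elliptic. Then there are convex, non-Poncelet $n$-gons, arbitrarily close to the regular one, whose entire $k$-diagonal orbit is convex. So the conjecture is false for $(n,k)$.

**Theorem B (where Theorem A applies).**

1. $m=3$ is elliptic iff $\cos\frac{\pi}{n}-\cos\frac{k\pi}{n}<\frac12$; in particular whenever $k<n/3$. If $n$ is even, $m=n/2$ is hyperbolic.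
2. If $n\ge 7$ is prime, no $m\in[3,n/2]$ is parabolic.
3. If $4\mid n$, $n\ge16$, $3\nmid n$ and $k=3$, then $m=n/4$ is elliptic.

Hence the conjecture fails for every prime $n$ with $\cos\frac\pi n-\cos\frac{k\pi}n<\frac12$ (in particular for primes $n\ge11$ and $3\le k<n/3$, such as $(11,3)$), for $(n,3)$ with $n$ as in 3 (such as $(16,3)$), for $(10,3)$, and for $(15,4)$. As a statement about all pairs, the conjecture is therefore false.

**Theorem C (local converse).** If every $m\in[3,n/2]$ is hyperbolic, there is a neighborhood of the projective class of the regular $n$-gon such that every class whose whole $T_k$-orbit stays in it is convex Poncelet. This applies to $(8,3)$ and to $(n,\frac{n-1}2)$ for all odd $n\ge7$.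

The global conjecture for individual pairs not covered by Theorem A, for example those in Theorem C, is not settled by what follows.

## 3. The regular polygon as a fixed point, and its Fourier modes

The aim of this section is to turn $T_k$ into a local dynamical system with a fixed point, and to give coordinates on its tangent space.

**Step 1: the space of projective classes.** Let $X\subset\mathbb R^{2n}$ be a neighborhood of $P^*$ in the space of $n$-gons. Let $Y\ni P^*$ be the slice of polygons whose vertices with labels $0,1,2,3$ are $P_0^*,\dots,P_3^*$, so $\dim Y=2n-8$. Four points in general position are carried to four others by a unique projective map, depending smoothly on the points. So near $(1,P^*)$ the map $PGL_3(\mathbb R)\times Y\to X$, $(\psi,P)\mapsto\psi P$, is a diffeomorphism onto a neighborhood of $P^*$. Thus $Y$ parametrizes the projective classes near $y^*=[P^*]$, and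
$$T_{y^*}Y=T_{P^*}X/\mathcal O,\qquad \mathcal O=\text{tangent space of the projective orbit of }P^*,\quad\dim\mathcal O=8.$$
All classes near $y^*$ are convex.

**Step 2: the map on classes.** $T_k$ commutes with projective maps, and $T_k(P^*)=\psi P^*$ with $\psi$ a similarity (rotation by $\kappa+\varepsilon$ and scaling). So $T_k$ induces a smooth map $g$ of $Y$ near $y^*$ with $g(y^*)=y^*$ and $g([P])=[T_k(P)]$. It is a local diffeomorphism: the formula for $T_k^{-1}$ is smooth near $\psi P^*$, since the two lines intersected there make an angle $2\kappa\notin\pi\mathbb Z$ for the regular polygon. The map $\Psi=\psi^{-1}\circ T_k$ fixes $P^*$ and satisfies $\Psi(\chi P)=(\psi^{-1}\chi\psi)\Psi(P)$ for projective $\chi$. So $d\Psi$ at $P^*$ preserves $\mathcal O$, and $dg(y^*)$ is the map it induces on $T_{P^*}X/\mathcal O$.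

**Step 3: modes.** Let $P_j$ have radius $e^{r_j}$ and angle $2\varepsilon j+t_j$, and let $\omega=e^{2i\varepsilon}$. For $m\in\mathbb Z/n$ let $V_m\subset T_{P^*}X\otimes\mathbb C$ consist of the vectors
$$r_j=R\,\omega^{mj},\qquad t_j=iS\,\omega^{mj},\qquad (R,S)\in\mathbb C^2 .$$
By the discrete Fourier transform $T_{P^*}X\otimes\mathbb C=\bigoplus_mV_m$. The alternating deformation of Section 1 is $m=n/2$, $S=0$.

**Step 4: which modes are projective motions.** Write $\theta=2\varepsilon j$.

- Scaling and rotation give $V_0$.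
- The translation along $(1,0)$ has radial part $\cos\theta$ and angular part $-\sin\theta$, and $-\sin\theta=\frac i2(\omega^j-\omega^{-j})$. So its components are $(R,S)=(\frac12,\frac12)$ in $V_1$ and $(\frac12,-\frac12)$ in $V_{-1}$. The maps $x\mapsto x/(1-sx_1)$ give $(r,t)=(\cos\theta,0)$, with components $(\frac12,0)$ in $V_{\pm1}$. Rotating multiplies the components in $V_{1}$ and $V_{-1}$ by opposite phases, so together with their rotates these span $V_1\oplus V_{-1}$.
- $\mathrm{diag}(e^s,e^{-s})$ moves $(\cos\theta,\sin\theta)$ along $(\cos\theta,-\sin\theta)$, so $(r,t)=(\cos2\theta,-\sin2\theta)$. With its rotates it gives the lines $\ell_2=\mathbb C(1,1)\subset V_2$ and $\ell_{-2}=\mathbb C(1,-1)\subset V_{-2}$.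

The total dimension is $2+4+2=8$, so this is all of $\mathcal O\otimes\mathbb C$. As $n\ge7$,
$$T_{y^*}Y\otimes\mathbb C=V_2/\ell_2\ \oplus\ V_{-2}/\ell_{-2}\ \oplus\bigoplus_{3\le|m|\le n/2}V_m ,\tag{3}$$
where for even $n$ the indices $\pm n/2$ are counted once.

## 4. The linearization on each mode

We compute $d\Psi$ on $V_m$: first from vertices to diagonals, then from diagonals to the new vertices.

**Step 1: from vertices to lines.** Write $L_j=\{x:\langle x,(\cos\varphi,\sin\varphi)\rangle=\cos\kappa\,e^{s_j}\}$ with $\varphi=2\varepsilon j+\kappa+\varphi_j$. Incidence with $P_j$ and $P_{j+k}$ reads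
$$e^{r_j}\cos(\kappa+\varphi_j-t_j)=\cos\kappa\,e^{s_j}=e^{r_{j+k}}\cos(\kappa+t_{j+k}-\varphi_j).$$
Taking logarithms to first order,
$$r_j+\tan\kappa\,(t_j-\varphi_j)=s_j,\qquad r_{j+k}-\tan\kappa\,(t_{j+k}-\varphi_j)=s_j .$$
Half the sum, and the difference, give
$$s_j=\tfrac12(r_j+r_{j+k})+\tfrac{\tan\kappa}2(t_j-t_{j+k}),\qquad \varphi_j=\tfrac12(t_j+t_{j+k})+\tfrac{\cot\kappa}2(r_j-r_{j+k}).$$

**Step 2: from lines to new vertices.** Write $Q_j$ with radius $\frac{\cos\kappa}{\cos\varepsilon}e^{r_j'}$ and angle $2\varepsilon j+\kappa+\varepsilon+t_j'$, so that $(r',t')$ are the coordinates of $\Psi(P)$. Incidence with $L_j$ and $L_{j+1}$ gives, to first order,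
$$r'_j-\tan\varepsilon\,(t_j'-\varphi_j)=s_j,\qquad r_j'+\tan\varepsilon\,(t'_j-\varphi_{j+1})=s_{j+1},$$
so
$$r_j'=\tfrac12(s_j+s_{j+1})-\tfrac{\tan\varepsilon}2(\varphi_j-\varphi_{j+1}),\qquad t'_j=\tfrac12(\varphi_j+\varphi_{j+1})+\tfrac{\cot\varepsilon}{2}(s_{j+1}-s_j).$$

**Step 3: one frequency.** Let $\xi=m\varepsilon$ and $\eta=m\kappa$. On $V_m$ a shift by $k$ multiplies by $e^{2i\eta}$, and $\frac12(1+e^{2i\eta})=e^{i\eta}\cos\eta$, $\frac12(1-e^{2i\eta})=-ie^{i\eta}\sin\eta$. So $s_j=e^{i\eta}\omega^{mj}\Sigma$ and $\varphi_j=ie^{i\eta}\omega^{mj}\Theta$ with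
$$\Sigma=R\cos\eta+S\tan\kappa\sin\eta,\qquad \Theta=-R\cot\kappa\sin\eta+S\cos\eta .$$
In the same way, with shift by $1$ and $e^{2i\xi}$,
$$r'_j=e^{i(\xi+\eta)}\omega^{mj}(\Sigma\cos\xi-\Theta\tan\varepsilon\sin\xi),\qquad t'_j=ie^{i(\xi+\eta)}\omega^{mj}(\Sigma\cot\varepsilon\sin\xi+\Theta\cos\xi).$$
Hence $d\Psi|_{V_m}=e^{im(\kappa+\varepsilon)}M_m$ in the coordinates $(R,S)$, where
$$M_m=\begin{pmatrix}\cos\xi&-\tan\varepsilon\sin\xi\\ \cot\varepsilon\sin\xi&\cos\xi\end{pmatrix}\begin{pmatrix}\cos\eta&\tan\kappa\sin\eta\\-\cot\kappa\sin\eta&\cos\eta\end{pmatrix}=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}\in SL_2(\mathbb R).$$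

**Step 4: the entries and the trace.** Put $p=\sin\eta\cos\xi$, $q=\cos\eta\sin\xi$, $A=\sin\kappa\cos\varepsilon$, $B=\cos\kappa\sin\varepsilon$, so $\sin(\kappa\pm\varepsilon)=A\pm B$ and $A>B>0$. Multiplying out,
$$\beta=p\tan\kappa-q\tan\varepsilon=\frac{pA-qB}{\cos\kappa\cos\varepsilon},\qquad \gamma=q\cot\varepsilon-p\cot\kappa=\frac{qA-pB}{\sin\kappa\sin\varepsilon}. \tag{4}$$
Since $\tan\varepsilon\cot\kappa=B/A$,
$$f_m:=\tfrac12\operatorname{tr}M_m=\cos\xi\cos\eta+h\sin\xi\sin\eta,\qquad h=\tfrac12\Big(\frac AB+\frac BA\Big)>1. \tag{5}$$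
As $\tau=\frac{A-B}{A+B}$, we have $h=\frac{1+\tau^2}{1-\tau^2}$, so $h+1=\frac2{1-\tau^2}$ and $h-1=\frac{2\tau^2}{1-\tau^2}$.

**Step 5: the types are the signs of $1\mp f_m$.** Let $\sigma_\pm=\frac{\eta\pm\xi}2=\frac{m(\kappa\pm\varepsilon)}2$. Then
$$\cos\xi\cos\eta=1-\sin^2\sigma_+-\sin^2\sigma_-=\cos^2\sigma_++\cos^2\sigma_--1,\qquad \sin\xi\sin\eta=\sin^2\sigma_+-\sin^2\sigma_-=\cos^2\sigma_--\cos^2\sigma_+.$$
So $1-f_m=(h+1)\sin^2\sigma_--(h-1)\sin^2\sigma_+$ and $1+f_m=(h+1)\cos^2\sigma_--(h-1)\cos^2\sigma_+$, that is,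
$$1-f_m=\frac{2\Delta_m^-}{1-\tau^2},\qquad 1+f_m=\frac{2\Delta_m^+}{1-\tau^2}. \tag{6}$$
Thus $m$ is elliptic, hyperbolic or parabolic exactly when $|f_m|<1$, $>1$, $=1$. Since $\det M_m=1$, all eigenvalues of $d\Psi$ on $V_{\pm m}$ have modulus $1$ if $m$ is elliptic, and none has modulus $1$ if $m$ is hyperbolic. Also
$$f_{-m}=f_m,\qquad f_{m-n}=(-1)^{k+1}f_m, \tag{7}$$
because $m\mapsto m-n$ replaces $\xi,\eta$ by $\xi-\pi,\eta-k\pi$. So the type depends only on $\pm m$ mod $n$.

**Step 6: the frequencies $\pm2$ and $n/2$.** For $m=\pm2$, $\Delta_m^-=\sin^2(\kappa-\varepsilon)-\tau^2\sin^2(\kappa+\varepsilon)=0$, so $f_m=1$ and both eigenvalues of $M_m$ are $1$. As $\ell_{\pm2}$ is invariant, the eigenvalue on $V_{\pm2}/\ell_{\pm2}$ has modulus $1$. Now let $n$ be even and $m=n/2$. Then $k$ is odd, $\xi=\pi/2$, $\sin\eta=\pm1$, and $|f_m|=h>1$: *$n/2$ is hyperbolic*. In fact $M_{n/2}=\sin\frac{k\pi}2\,\mathrm{diag}\big(\frac{\tan\varepsilon}{\tan\kappa},\frac{\tan\kappa}{\tan\varepsilon}\big)$, and the phase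 is $e^{i\pi(k+1)/2}=-\sin\frac{k\pi}2$. So $d\Psi$ multiplies the $R$-direction by $-\tan\varepsilon/\tan\kappa$, in agreement with (2).

For $(10,3)$ and $m=3$: $\cos54^\circ\cos162^\circ=-\sin36^\circ\cos18^\circ=-\frac12(\sin54^\circ+\sin18^\circ)=-\frac{\sqrt5}4$, $\sin54^\circ\sin162^\circ=\frac14$, and $h=\sqrt5$ (with $\phi=2\cos36^\circ$, $\phi^2=\phi+1$, $\tau=1/\phi$, we get $h=\frac{\phi^2+1}{\phi^2-1}=1+\frac2\phi=2\phi-1$). So $f_3=0$.

## 5. From eigenvalues to an invariant function

With an elliptic mode in hand, one would like to say: the linear map rotates, so small deformations in this mode stay small. This fails, because eigenvalues of modulus $1$ do not control the nonlinear terms. The map $G(z)=e^{i\theta}z(1+|z|^2)$ of $\mathbb C$ has a rotation as derivative at $0$. But $|G(z)|=|z|(1+|z|^2)$, so for $z\ne0$ the moduli along the orbit increase. A finite limit $r>0$ would satisfy $r=r(1+r^2)$, which is impossible, so every nonzero orbit is unbounded. We need a quantity that $T_k$ conserves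 and that has a strict maximum at the regular polygon in the elliptic directions.

Let $\hat P_j\in\mathbb R^3$ be lifts of $P_j$, $|i,j,l|=\det(\hat P_i,\hat P_j,\hat P_l)$, and
$$a_j=|j{+}1,j{+}k,j{+}k{+}1|,\quad b_j=|j,j{+}k,j{+}k{+}1|,\quad c_j=|j,j{+}1,j{+}k{+}1|,\quad d_j=|j,j{+}1,j{+}k|,$$
$$F(P)=\prod_j\frac{a_jd_j}{b_jc_j},\qquad \Phi=\log F .$$
These brackets are the coefficients of the linear relation among the four points that span $L_j$ and $L_{j+1}$. Replacing $\hat P_i$ by $\lambda_i\hat P_i$ multiplies $\prod_ja_jd_j$ and $\prod_jb_jc_j$ both by $(\prod_i\lambda_i)^6$. So $F$ does not depend on the lifts and is projectively invariant. Near $P^*$, with lifts $(x,y,1)$, all these brackets are positive, because $j,j+1,j+k,j+k+1$ occur in this order within one turn.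

**Lemma 1.** $F(T_k(P))=F(P)$ for $P$ near $P^*$.

*Proof.* **Step 1: lifts of the $Q_j$.** Cramer's rule for four vectors of $\mathbb R^3$ gives $a_j\hat P_j-b_j\hat P_{j+1}+c_j\hat P_{j+k}-d_j\hat P_{j+k+1}=0$. So
$$\hat Q_j:=a_j\hat P_j+c_j\hat P_{j+k}=b_j\hat P_{j+1}+d_j\hat P_{j+k+1}$$
lies over both $L_j$ and $L_{j+1}$. It is nonzero, so it is a lift of $Q_j$.

**Step 2: the relation among four new lifts.** Let $e_j=a_{j+1}d_j-b_jc_{j+1}$. Inserting the second form of $\hat Q_j$ and the first form of $\hat Q_{j+1}=a_{j+1}\hat P_{j+1}+c_{j+1}\hat P_{j+k+1}$,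
$$a_{j+1}\hat Q_j-b_j\hat Q_{j+1}=e_j\hat P_{j+k+1}.$$
With $\hat Q_{j+k}=b_{j+k}\hat P_{j+k+1}+d_{j+k}\hat P_{j+2k+1}$ and $\hat Q_{j+k+1}=a_{j+k+1}\hat P_{j+k+1}+c_{j+k+1}\hat P_{j+2k+1}$,
$$c_{j+k+1}\hat Q_{j+k}-d_{j+k}\hat Q_{j+k+1}=-e_{j+k}\hat P_{j+k+1}.$$
Eliminating $\hat P_{j+k+1}$,
$$e_{j+k}a_{j+1}\hat Q_j-e_{j+k}b_j\hat Q_{j+1}+e_jc_{j+k+1}\hat Q_{j+k}-e_jd_{j+k}\hat Q_{j+k+1}=0. \tag{8}$$

**Step 3: comparison.** Near $P^*$ the polygon $Q$ is close to a regular one, so any three of the four vectors in (8) are independent. Hence $e_j\neq0$ for all $j$: otherwise $a_{j+1}\hat Q_j=b_j\hat Q_{j+1}$ with $a_{j+1}\ne0$, against independence. Also the relation among the four vectors is unique up to scale. So the coefficients in (8) are proportional to $(\tilde a_j,-\tilde b_j,\tilde c_j,-\tilde d_j)$, the brackets of $Q$. The factors $e_j,e_{j+k}$ cancel in the quotient: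
$$F(Q)=\prod_j\frac{\tilde a_j\tilde d_j}{\tilde b_j\tilde c_j}=\prod_j\frac{a_{j+1}d_{j+k}}{b_jc_{j+k+1}}=F(P),$$
the last step by reindexing each factor separately. $\square$

## 6. The Hessian of $\Phi$ at the regular polygon

We show that $P^*$ is a critical point of $\Phi$, that the Hessian splits by frequency, and that it is negative definite on each elliptic mode.

**Step 1: criticality and splitting.** Let $\sigma(P)_j$ be $P_{j+1}$ rotated by $-2\varepsilon$. Then $\sigma(P^*)=P^*$, $\Phi\circ\sigma=\Phi$, and $\sigma$ acts on $V_m$ as the scalar $\omega^m$. So $d\Phi(P^*)$ vanishes on $V_m$ for $m\neq0$, and it vanishes on $V_0\subset\mathcal O\otimes\mathbb C$ by projective invariance. Thus $d\Phi(P^*)=0$, and likewise $d\Phi=0$ along the projective orbit of $P^*$. Let $H$ be the Hessian at $P^*$, extended complex bilinearly. Differentiating $d\Phi=0$ along the orbit, $H$ vanishes when one argument is in $\mathcal O$. So it descends to $T_{y^*}Y$, where it is the Hessian of $\Phi$ as a function of classes.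 By $\sigma$-invariance $H(V_m,V_{m'})=0$ unless $m+m'=0$ in $\mathbb Z/n$. Complex conjugation maps $V_m$ to $V_{-m}$. So for real $v=\sum_mv_m$ (that is, $v_{-m}=\overline{v_m}$)
$$H(v,v)=\sum_mH_m(v_m),\qquad H_m(w):=H(w,\bar w), \tag{9}$$
with $H_m$ a Hermitian form on $V_m$.

**Step 2: the matrix of $H_m$ in $(R,S)$ is real symmetric.** Let $\rho:\ r_j\mapsto r_{-j},\ t_j\mapsto-t_{-j}$. This reflects the polygon and reverses the labels. With $j'=-j-k-1$ it turns $a_j,b_j,c_j,d_j$ into $d_{j'},c_{j'},b_{j'},a_{j'}$. For example, the new $a_j$ is $-|{-j}{-}1,{-j}{-}k,{-j}{-}k{-}1|=|j',j'{+}1,j'{+}k|=d_{j'}$: the sign of the reflection cancels the sign of reversing three columns. The other three are the same computation. So $\Phi\circ\rho=\Phi$. Write an element of $V_m$ by its amplitudes $r_j=R\omega^{mj}$, $t_j=T\omega^{mj}$, $T=iS$. Then $\rho$ sends it to the element of $V_{-m}$ with amplitudes $(R,-T)$, so $H_m(R,T)=H_{-m}(R,-T)$. Also $H_{-m}(\bar w)=H(\bar w,w)=H_m(w)$, that is, $H_{-m}(\bar R,\bar T)=H_m(R,T)$.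 Together, $H_m(R,T)=H_m(\bar R,-\bar T)$. Since $-\overline{iS}=i\bar S$, this says $H_m(R,S)=H_m(\bar R,\bar S)$ in the coordinates $(R,S)$. A Hermitian form invariant under conjugation has a real symmetric matrix.

**Step 3: invariance.** By Lemma 1 and projective invariance $\Phi\circ\Psi=\Phi$, and $P^*$ is a critical point fixed by $\Psi$, so $H(d\Psi\,v,d\Psi\,w)=H(v,w)$. On $V_m$ the phase $e^{im(\kappa+\varepsilon)}$ cancels against its conjugate, leaving
$$M_m^{T}H_mM_m=H_m. \tag{10}$$

**Step 4: one value of $H_m$.** To fix the sign we compute $H_m(0,1)$, which only needs polygons inscribed in the unit circle ($r=0$). Let the vertices have angles $\theta_j=2\varepsilon j+t_j$. Twice the area of an inscribed triangle is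
$$|u,v,w|=4\sin\tfrac{\theta_v-\theta_u}2\sin\tfrac{\theta_w-\theta_v}2\sin\tfrac{\theta_w-\theta_u}2 .$$
With $s_{u,v}=\sin\frac{\theta_v-\theta_u}2$, the factors of $\frac{a_jd_j}{b_jc_j}$ are
$$\frac{(s_{j+1,j+k}\,s_{j+k,j+k+1}\,s_{j+1,j+k+1})(s_{j,j+1}\,s_{j+1,j+k}\,s_{j,j+k})}{(s_{j,j+k}\,s_{j+k,j+k+1}\,s_{j,j+k+1})(s_{j,j+1}\,s_{j+1,j+k+1}\,s_{j,j+k+1})}=\frac{s_{j+1,j+k}^2}{s_{j,j+k+1}^2}.$$
So, reindexing the first term,
$$\Phi=2\sum_j\Big[\log\sin\tfrac{\theta_{j+k-1}-\theta_j}2-\log\sin\tfrac{\theta_{j+k+1}-\theta_j}2\Big].$$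
Since $(\log\sin\frac x2)''=-\frac1{4\sin^2(x/2)}$, for a complex direction $w=(0,t)$
$$H(w,\bar w)=2\sum_j\Big[-\frac{|t_{j+k-1}-t_j|^2}{4\sin^2(\kappa-\varepsilon)}+\frac{|t_{j+k+1}-t_j|^2}{4\sin^2(\kappa+\varepsilon)}\Big].$$
For $t_j=i\omega^{mj}$ we have $|t_{j+l}-t_j|^2=|\omega^{ml}-1|^2=4\sin^2(ml\varepsilon)$, so
$$H_m(0,1)=-2n\left[\frac{\sin^2 m(\kappa-\varepsilon)}{\sin^2(\kappa-\varepsilon)}-\frac{\sin^2m(\kappa+\varepsilon)}{\sin^2(\kappa+\varepsilon)}\right].\tag{11}$$
For $(10,3)$, $m=3$, the bracket is $\frac{\sin^2108^\circ}{\sin^236^\circ}-\frac{\sin^2216^\circ}{\sin^272^\circ}=\phi^2-\phi^{-2}=\sqrt5>0$.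

**Lemma 2.** If $m$ is elliptic, $H_m$ is negative definite. $H_{\pm2}$ is negative definite on $V_{\pm2}/\ell_{\pm2}$.

*Proof.* Let $m$ be elliptic. Then $M_m$ is conjugate in $SL_2(\mathbb R)$ to a rotation by an angle not in $\pi\mathbb Z$, and the real symmetric forms invariant under such a rotation are the multiples of the standard form. So by Step 2 and (10), $H_m$ is a multiple of a definite form, and it suffices that $H_m(0,1)<0$. From $\alpha\delta-\beta\gamma=1$,
$$0>f_m^2-1=\Big(\frac{\alpha-\delta}2\Big)^2+\beta\gamma,$$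
so $\beta\gamma<0$. Since $\sin m(\kappa\mp\varepsilon)=\sin(\eta\mp\xi)=p\mp q$, the bracket in (11) times the positive number $\sin^2(\kappa-\varepsilon)\sin^2(\kappa+\varepsilon)$ equals
$$(p-q)^2(A+B)^2-(p+q)^2(A-B)^2=4(pB-qA)(pA-qB)=-4\beta\gamma\,\sin\kappa\cos\kappa\sin\varepsilon\cos\varepsilon>0$$
by factoring the difference of squares and using (4). For $m=\pm2$ the bracket in (11) is $4\cos^2(\kappa-\varepsilon)-4\cos^2(\kappa+\varepsilon)=4\sin2\kappa\sin2\varepsilon>0$, and $(0,1)$ spans $V_{\pm2}/\ell_{\pm2}$. $\square$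

## 7. Trapped orbits on the center manifold

If $\Phi$ had a strict nondegenerate maximum at $y^*$ on all of $Y$, its level sets would trap orbits at once. But on a hyperbolic mode $H_m$ is never definite: if $M_mw=\lambda w$ with $w\neq 0$ real and $\lambda$ real, $|\lambda|\ne1$, then (10) gives $H_m(w)=\lambda^2H_m(w)$, so $H_m(w)=0$. And for even $n$, for instance, $n/2$ is always a hyperbolic mode. So we use the trap only inside an invariant submanifold tangent to the non-hyperbolic directions. Lemma 2 says nothing about parabolic $m$, which is why Theorem A excludes them. Restricting to multiples of $d$ makes this hypothesis weaker.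

**Step 1: the symmetric subspace $Y_d$.** Let $\lambda$ be the relabelling $[P_j]\mapsto[P_{j+n/d}]$. It has finite order, fixes $y^*$ and commutes with $g$. In a chart with $y^*=0$, the map $\chi(x)=\frac1d\sum_{i=0}^{d-1}(d\lambda(0))^{-i}\lambda^i(x)$ has $d\chi(0)=1$ and $\chi\circ\lambda=d\lambda(0)\circ\chi$. So in the coordinates $\chi$ the map $\lambda$ is linear. Hence near $y^*$ its fixed set $Y_d$ is a submanifold, $g$-invariant (locally), with tangent space the fixed space of $d\lambda$. As $\lambda$ acts on $V_m$ by $\omega^{mn/d}=e^{2\pi im/d}$, the complexified tangent space of $Y_d$ is the part of (3) with $d\mid m$. (For $d=1$, $Y_1=Y$.)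

**Step 2: the splitting.** Under the hypothesis of Theorem A, Section 4 gives $T_{y^*}Y_d=E^c\oplus E^h$. Here $E^c\otimes\mathbb C$ is the sum of the elliptic $V_{\pm m}$ with $d\mid m$, plus $V_2/\ell_2\oplus V_{-2}/\ell_{-2}$ if $d\mid2$; $dg$ has only eigenvalues of modulus $1$ on $E^c$ and none on $E^h$. There is an elliptic $m$, and $m\neq n/2$ because $n/2$ is hyperbolic. So $V_m\ne V_{-m}$ and $\dim E^c\ge4$. By (9) and Lemma 2, $H$ is negative definite on $E^c$.

**Center manifold theorem** (e.g. Hirsch–Pugh–Shub, *Invariant Manifolds*, LNM 583, §5A). Let $g$ be a smooth local diffeomorphism of $\mathbb R^N=E^c\oplus E^h$ at the fixed point $0$, where $dg(0)$ preserves the splitting, has only eigenvalues of modulus $1$ on $E^c$ and none of modulus $1$ on $E^h$. Then there are a neighborhood $U$ of $0$ and a $C^1$ diffeomorphism $\hat g$ of $\mathbb R^N$ with $\hat g=g$ on $U$ (obtained by cutting off the nonlinear part) such that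
$$\hat W=\{x:\ \sup_{j\in\mathbb Z}|\pi^h\hat g^j(x)|<\infty\}$$
is the graph of a $C^1$ map $\phi:E^c\to E^h$ with $\phi(0)=0$, $d\phi(0)=0$; here $\pi^h$ is the projection to $E^h$.

By its definition $\hat g(\hat W)=\hat W$. Apply the theorem in a chart of $Y_d$ with $y^*=0$. Let $\Omega\subset U$ be a bounded open neighborhood of $0$, so small that $g^{\pm1}$ are defined on it, $\Phi\circ g^{\pm1}=\Phi$ on it, and all classes in it are convex. Put $W=\hat W\cap\Omega$.

**Step 3: how $W$ relates to $g$.**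

(i) If $x\in W$ and $g(x)\in\Omega$, then $g(x)\in W$; if $x\in W$ and $g^{-1}(x)\in\Omega$, then $g^{-1}(x)\in W$. Indeed $g(x)=\hat g(x)\in\hat W$. In the second case $g^{-1}(x)\in\Omega\subset U$, so $\hat g(g^{-1}(x))=x$ and $g^{-1}(x)=\hat g^{-1}(x)\in\hat W$.

(ii) If $g^j(x)\in\Omega$ for all $j\in\mathbb Z$, then $x\in W$. Indeed $\hat g^j(x)=g^j(x)$ for all $j$, and this is bounded.

**Step 4: the trap.** The goal is a neighborhood of $0$ in $W$ that $g$ and $g^{-1}$ map into itself. Since $d\Phi(0)=0$ and $\phi(c)=o(|c|)$,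
$$\Phi(c+\phi(c))=\Phi(0)+\tfrac12H(c,c)+o(|c|^2)\qquad(c\in E^c).$$
Let $B_\rho=\{c+\phi(c):|c|\le\rho\}$, and choose $\rho$ small with $B_\rho\subset\Omega$ and $\Phi<\Phi(0)$ on $B_\rho\setminus\{0\}$. Choose $\rho'<\rho$ such that $g(B_{\rho'})$ and $g^{-1}(B_{\rho'})$ lie in $\Omega$ and have $E^c$-components of norm $<\rho$. By (i) these sets lie in $W$, which is part of a graph over $E^c$, so $g^{\pm1}(B_{\rho'})\subset B_\rho$. Let $\mu=\max\{\Phi(c+\phi(c)):\rho'\le|c|\le\rho\}<\Phi(0)$ and
$$K=\{x\in B_\rho:\Phi(x)>\mu\}=\{c+\phi(c):\ |c|<\rho',\ \Phi(c+\phi(c))>\mu\}.$$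
By the second description $K$ is an open neighborhood of $0$ in $W$. If $x\in K$, then $x\in B_{\rho'}$, so $g^{\pm1}(x)\in B_\rho$, and $\Phi(g^{\pm1}(x))=\Phi(x)>\mu$. So $g^{\pm1}(x)\in K$. Thus $K$ is invariant under $g$ and $g^{-1}$.

**Step 5: convex orbits.** All classes in $K\subset\Omega$ are convex, $g^j([P])=[T_k^j(P)]$, and convexity is projectively invariant. So every polygon with class in $K$ has a $k$-diagonal orbit that is convex for all $j\in\mathbb Z$.

## 8. Poncelet polygons have dimension at most $11$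

To finish Theorem A we show that $K$ is too big to consist of Poncelet classes.

**Step 1: a dimension bound.** Consider the semialgebraic set of triples $(P,C,D)$, where $P\in(\mathbb R^2)^n$, $C,D$ are conics, $P_j\in C$, $P_j\neq P_{j+1}$ and $P_jP_{j+1}$ is tangent to $D$ for all $j$. The map $(P,C,D)\mapsto(C,D,P_0)$ on it is finite-to-one: through $P_j$ pass at most two tangents to $D$, and each meets $C$ in at most one other point, which has to be $P_{j+1}$. The image lies in $\{(C,D,x):x\in C\}$, of dimension $5+5+1=11$. So the set of triples has dimension $\le11$, and so does its projection, the semialgebraic set of Poncelet polygons with $P_j\ne P_{j+1}$. (Polygons near $P^*$ satisfy $P_j\neq P_{j+1}$.) Such a set is a finite union of smooth submanifolds of dimension $\le11$, so its $12$-dimensional Hausdorff measure is $0$.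

**Step 2: comparison.** Let $K'\subset K$ be nonempty and open in $K$. By the product structure of Section 3, the polygons $\psi P$ with $P\in Y$ of class in $K'$ and $\psi\in PGL_3(\mathbb R)$ near $1$ form a $C^1$ submanifold of $\mathbb R^{2n}$ of dimension $\dim W+8\ge4+8=12$. It has positive or infinite $12$-dimensional Hausdorff measure, so it is not contained in the set of Poncelet polygons. Being Poncelet is projectively invariant, so $K'$ contains a non-Poncelet class. Hence non-Poncelet classes are dense in $K$ and occur arbitrarily near $y^*$. Their representatives in $Y$ are convex, non-Poncelet, arbitrarily close to $P^*$, and by Step 5 of Section 7 their entire orbits are convex. This proves Theorem A. $\blacksquare$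

## 9. Which frequencies are elliptic or parabolic

This section proves Theorem B.

**Part 1: $m=3$.** Let $y_\mp=\frac{\kappa\mp\varepsilon}2$, so $0<y_-<y_+<\frac\pi2$, and write $C_\mp=\cos y_\mp$, $S_\mp=\sin y_\mp$. From $\sin3y=\sin y(4\cos^2y-1)$ and $\cos3y=\cos y(1-4\sin^2y)$,
$$\frac{\sin3y}{\sin2y}=2\cos y-\frac1{2\cos y},\qquad \frac{\cos 3y}{\sin 2y}=\frac1{2\sin y}-2\sin y .$$
Put $G_\mp=2C_\mp-\frac1{2C_\mp}$ and $K_\mp=\frac1{2S_\mp}-2S_\mp$. Since $\tau=\sin2y_-/\sin2y_+$, dividing by $\sin^22y_-$ gives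
$$\frac{\Delta_3^-}{\sin^22y_-}=G_-^2-G_+^2,\qquad\frac{\Delta_3^+}{\sin^22y_-}=K_-^2-K_+^2 .$$
As $C_->C_+$ and $S_-<S_+$, we have $G_->G_+$ and $K_->K_+$. So the signs are those of
$$G_-+G_+=(C_-+C_+)\Big(2-\frac1{2C_-C_+}\Big),\qquad K_-+K_+=(S_-+S_+)\Big(\frac1{2S_-S_+}-2\Big).$$
With $2C_-C_+=\cos\varepsilon+\cos\kappa$ and $2S_-S_+=\cos\varepsilon-\cos\kappa$:

- $\Delta_3^->0\iff4C_-C_+>1\iff\cos\varepsilon+\cos\kappa>\frac12$, which always holds as $n\ge7$;
- $\Delta_3^+>0\iff4S_-S_+<1\iff\cos\varepsilon-\cos\kappa<\frac12$.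

So $3$ is elliptic iff $\cos\varepsilon-\cos\kappa<\frac12$. If $k<n/3$, then $\cos\kappa>\frac12>\cos\varepsilon-\frac12$. The case $m=n/2$ was done in Section 4, Step 6.

**Part 2: prime $n$ has no parabolic $m$.** Let $n\ge7$ be prime and suppose some $m\in[3,n/2]$ is parabolic. The idea is to read the equation $\Delta_m^\pm=0$ in $\mathbb Z[\zeta]$, $\zeta=e^{2\pi i/n}$, modulo the prime above $n$. One of $m,n-m$ is even; by (7) it is also parabolic. Write it as $2\mu$. Since $m\not\equiv0,\pm2$ mod $n$, we have $\mu\not\equiv0,\pm1$ mod $n$. Put $u_-=\mu(k-1)$ and $u_+=\mu(k+1)$, so $\frac{2\mu(\kappa\mp\varepsilon)}2=u_\mp\varepsilon$. Parabolicity means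
$$\text{(I)}\quad\sin^2(u_-\varepsilon)\sin^2((k+1)\varepsilon)=\sin^2(u_+\varepsilon)\sin^2((k-1)\varepsilon)$$
or
$$\text{(II)}\quad\cos^2(u_-\varepsilon)\sin^2((k+1)\varepsilon)=\cos^2(u_+\varepsilon)\sin^2((k-1)\varepsilon).$$

*Tools.* Since $x^l+x^{-l}$ is an integer polynomial in $x+x^{-1}$, there is $Z_l\in\mathbb Z[Y]$ with $2-x^l-x^{-l}=Z_l(2-x-x^{-1})$. Putting $x=e^{2i\theta}$, $Z_l(4\sin^2\theta)=4\sin^2l\theta$. With $Y=4\sin^2\theta$ we have $\theta^2=\frac Y4+\frac{Y^2}{48}+\cdots$, and $4\sin^2l\theta=4l^2\theta^2-\frac43l^4\theta^4+\cdots$, so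
$$Z_l(Y)=l^2Y-\tfrac{l^2(l^2-1)}{12}Y^2+O(Y^3).\tag{12}$$
Let $\mathfrak p=(1-\zeta)\subset\mathbb Z[\zeta]$. From $\prod_{i=1}^{n-1}(1-\zeta^i)=n$, we get $n\in\mathfrak p$, and $1-\zeta$ has norm $n$, so it is not a unit. Hence $\mathfrak p\cap\mathbb Z=n\mathbb Z$. Let $y=2-\zeta-\zeta^{-1}=-\zeta^{-1}(1-\zeta)^2\in\mathfrak p\setminus\{0\}$. Then $4\sin^2(l\varepsilon)=Z_l(y)$, $Z_l(y)/y\equiv l^2$ mod $\mathfrak p$, and $4\cos^2(l\varepsilon)=2+\zeta^l+\zeta^{-l}\equiv4$ mod $\mathfrak p$.

*Case (II).* Multiply by $16$, divide by $y$ and reduce mod $\mathfrak p$: $4(k+1)^2\equiv4(k-1)^2$, so $n\mid16k$. This is impossible, as $n$ is an odd prime and $0<k<n$.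

*Case (I).* It says that $Z_{u_-}Z_{k+1}-Z_{u_+}Z_{k-1}$ vanishes at $y$. By (12) the $Y^2$-coefficients of the two products are both $\mu^2(k^2-1)^2$, so
$$Z_{u_-}Z_{k+1}-Z_{u_+}Z_{k-1}=Y^3\big(N+Y\,G(Y)\big),\qquad N\in\mathbb Z,\ G\in\mathbb Z[Y].$$
The $Y^3$-coefficient of $Z_uZ_v$ is $-\frac{u^2v^2}{12}(u^2+v^2-2)$. Since $u_-^2-u_+^2=-4k\mu^2$ and $(k+1)^2-(k-1)^2=4k$,
$$N=-\tfrac{\mu^2(k^2-1)^2}{12}\big[u_-^2+(k+1)^2-u_+^2-(k-1)^2\big]=-\tfrac13\mu^2(k^2-1)^2k(1-\mu^2).$$
As $y\neq0$, (I) gives $N=-yG(y)\in\mathfrak p\cap\mathbb Z=n\mathbb Z$. So $n\mid3N$, that is, $n\mid\mu^2(k^2-1)^2k(1-\mu^2)$. But $n\nmid\mu$, $n\nmid k$, $n\nmid k^2-1$ (because $2\le k-1<k+1<n$), and $\mu\not\equiv\pm1$. Contradiction.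

**Part 3: $k=3$ and $m=n/4$.** Here $\xi=\frac\pi4$, $\eta=\frac{3\pi}4$, so $f_m=\frac{h-1}2$ by (5). As $h>1$, $m$ is elliptic iff $h<3$, i.e. iff $\tau^2<\frac12$. Now $\tau=\frac{\sin2\varepsilon}{\sin4\varepsilon}=\frac1{2\cos2\varepsilon}$, and $2\varepsilon=\frac{2\pi}n<\frac\pi4$ as $n>8$. So $\tau<\frac1{\sqrt2}$.

**Part 4: consequences.** We name the divisor $d$ for which Theorem A applies.

- Primes $n$ with $\cos\frac\pi n-\cos\frac{k\pi}n<\frac12$: $d=1$, by Parts 1 and 2. By Part 1 this includes all primes $n\ge11$ with $3\le k<n/3$.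
- $(n,3)$ with $4\mid n\ge16$, $3\nmid n$: $d=n/4\ge4$. The relevant $m$ are $n/4$, elliptic by Part 3, and $n/2$, hyperbolic by Part 1.
- $(10,3)$: $d=1$. Section 2 showed that $3$ is elliptic (also by Part 1, as $3<10/3$), and $4,5$ are hyperbolic.
- $(15,4)$: $d=3$. The relevant $m$ are $3$ and $6$. Here $\varepsilon=12^\circ$, $\kappa=48^\circ$, $\tau=\frac{\sin36^\circ}{\sin60^\circ}>0.67$. $m=3$ is elliptic since $4<5$. For $m=6$: $|\cos108^\circ|<0.31<\tau=\tau|\cos180^\circ|$, so $\Delta_6^+<0$ and $6$ is hyperbolic. $\blacksquare$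

## 10. When all modes are hyperbolic: Poncelet polygons fill the center manifold

This section proves Theorem C. Assume all $m\in[3,n/2]$ are hyperbolic, and use the notation of Section 7 with $d=1$. Then $E^c\otimes\mathbb C=V_2/\ell_2\oplus V_{-2}/\ell_{-2}$, so $W$ is a surface in $Y$, and by (ii) of Section 7 it contains every class whose orbit stays in $\Omega$. We show that Poncelet classes fill a neighborhood of $y^*$ in $W$.

**Step 1: a two-parameter Poncelet family.** Let $C$ be the unit circle and $D_{e,s}$ the ellipse with semiaxes $s(1+e)$, $s(1-e)$ along the coordinate axes, with $e\ge0$ small and $s$ near $\cos\varepsilon$. Send $x\in C$ to the second intersection with $C$ of the tangent from $x$ to $D_{e,s}$ that, directed away from $x$, has $D_{e,s}$ on its left. This circle map is continuous and injective (the other tangent recovers $x$). Its lift $\tilde f_{e,s}$, with values $\tilde f_{e,s}(x)\in(x,x+2\pi)$, satisfies $\tilde f_{e,s}(x+2\pi)=\tilde f_{e,s}(x)+2\pi$, so it is continuous and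 increasing.

For fixed $e$, $\tilde f_{e,s}$ is strictly decreasing in $s$: the ellipses are strictly nested, a larger ellipse must still lie to the left of its chord from $x$, and the direction from $x$ to a point of $C$ turns counterclockwise as that point moves counterclockwise. So the endpoint for the larger ellipse comes earlier. Since the maps are increasing, $\tilde f^{\,n}_{e,s}$ is also strictly decreasing in $s$. Moreover $\tilde f_{0,s}(x)=x+2\arccos s$. So for small $\delta_0>0$ and all small $e$, the quantity $\tilde f^{\,n}_{e,s}(\varphi)-\varphi-2\pi$ is positive at $s=\cos\varepsilon-\delta_0$ and negative at $s=\cos\varepsilon+\delta_0$, for all $\varphi$. So there is a unique $s=s(e,\varphi)$ in between where it is $0$, and $s$ is continuous. The points $P_j(e,\varphi)\in C$ at angles $\tilde f^{\,j}_{e,s(e,\varphi)}(\varphi)$ form an $n$-gon in counterclockwise order making one turn. It is convex, inscribed in $C$ and circumscribed about $D_{e,s}$, so it is convex Poncelet.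

By central symmetry of $D_{e,s}$, $P(e,\varphi+\pi)=-P(e,\varphi)$, which has the same class. Also $P(0,\varphi)$ is a rotated $P^*$, so $[P(0,\varphi)]=y^*$, and $[P(e,\varphi)]\to y^*$ uniformly in $\varphi$ as $e\to0$. So the class is a continuous function of $u=e\,e^{2i\varphi}$ in a small disc; write it $[P(u)]$.

**Step 2: injectivity.** Let $P(e,\varphi)$ and $P(e',\varphi')$ be projectively equivalent as labelled polygons, through a matrix $\chi$, with $s=s(e,\varphi)$ and $s'=s(e',\varphi')$. Five points determine a conic and five tangents determine a conic, so $\chi$ maps $C$ to $C$ and $D_{e,s}$ to $D_{e',s'}$. In terms of the matrices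
$$C=\mathrm{diag}(1,1,-1),\qquad D_{e,s}=\mathrm{diag}\big(s^{-2}(1+e)^{-2},s^{-2}(1-e)^{-2},-1\big)$$
this means $\chi^TC\chi=\nu C$ and $\chi^TD_{e',s'}\chi=\nu'D_{e,s}$. So
$$C^{-1}D_{e,s}=\frac{\nu}{\nu'}\,\chi^{-1}\big(C^{-1}D_{e',s'}\big)\chi .$$
The eigenvalues $\{s^{-2}(1+e)^{-2},s^{-2}(1-e)^{-2},1\}$ therefore agree with the primed ones up to a common factor. All are positive, and since the ellipses lie inside $C$ the smallest is $1$ in both cases. So the factor is $1$, and $e=e'$, $s=s'$. If $e=0$, then $u=u'=0$. If $e>0$, the three eigenvalues are distinct, so $\chi$ preserves the three eigenlines, is diagonal, and, preserving $C$, equals $\mathrm{diag}(\pm1,\pm1,1)$ up to scale. Reflections in one axis reverse the counterclockwise order and are excluded. So $P(e',\varphi')=\pm P(e,\varphi)$, $\varphi'\equiv\varphi$ mod $\pi$, and $u=u'$.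

**Step 3: orbits of Poncelet classes stay near $y^*$.** For a Poncelet $P$ near $P^*$, the quoted result says that $T_k(P)$ is projectively equivalent to $P$ up to a dihedral relabelling. The same holds for $T_k^{-1}$: $T_k$ commutes with cyclic relabellings, and for $P'_j=P_{-j}$ we have $L'_j=L_{-j-k}$, so $T_k(P')_j=T_k(P)_{-j-k-1}$. Thus $T_k$, and so $T_k^{-1}$, takes dihedral relabellings to dihedral relabellings. If $T_k(P)=\chi\,\delta P$ with $\delta$ a relabelling, then $P=\chi\,T_k^{-1}(\delta P)=\chi\,\delta'\,T_k^{-1}(P)$ for some relabelling $\delta'$. Relabelled Poncelet polygons are Poncelet. The finitely many dihedral relabellings act continuously on classes near $y^*$ and fix $y^*$. So for $u$ in a small disc all dihedral relabellings of $[P(u)]$ lie in $\Omega$, and by induction in both directions the whole orbit of $[P(u)]$ consists of such relabellings. Hence $[P(u)]\in W$ by (ii).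

**Step 4: conclusion.** The map $u\mapsto[P(u)]$ is an injective continuous map from an open disc into the surface $W$. By invariance of domain its image is open in $W$, so it contains $W\cap\Omega'$ for some neighborhood $\Omega'\subset\Omega$ of $y^*$. Any class whose orbit stays in $\Omega'$ lies in $W\cap\Omega'$, hence is convex Poncelet.

**Step 5: the pair $(8,3)$.** Here $\kappa-\varepsilon=45^\circ$, $\kappa+\varepsilon=90^\circ$, $\tau=\sin45^\circ$. For $m=3$: $|\cos67.5^\circ|<0.39<\frac12=\tau|\cos135^\circ|$, so $\Delta_3^+<0$ and $3$ is hyperbolic; $m=4=n/2$ is hyperbolic.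

**Step 6: $n$ odd, $k=\frac{n-1}2$.** Put $y=\varepsilon/2\le\frac\pi{14}$. Then $\kappa=\frac\pi2-y$, $\kappa-\varepsilon=\frac\pi2-3y$, $\kappa+\varepsilon=\frac\pi2+y$, and $\tau=\frac{\cos3y}{\cos y}=4\cos^2y-3>0$. By (7) replace $m\in[3,\frac{n-1}2]$ by the even one of $m,n-m$. This lies in $[3,n-3]$, so it is $2\mu$ with $2\le\mu\le\frac{n-3}2$. Let $x=\mu y$. Since $y=\frac{\pi}{2n}$, $y<x\le\frac\pi4-\frac{3y}2$. The angles in $\Delta^\pm_{2\mu}$ are $\mu\frac\pi2-3x$ and $\mu\frac\pi2+x$. So for $\mu$ even $\Delta^+_{2\mu}=\cos^23x-\tau^2\cos^2x$, and for $\mu$ odd $\Delta^-_{2\mu}$ has this value. Hyperbolicity thus follows from $|\cos3x|<\tau\cos x$, i.e. from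
$$|4\cos^2x-3|<4\cos^2y-3 .$$
The bound $4\cos^2x-3<4\cos^2y-3$ is clear from $y<x<\frac\pi4$. The other bound $3-4\cos^2x<4\cos^2y-3$ is equivalent to $\cos2x+\cos2y>1$. Since $2x\le\frac\pi2-3y$, $3y<\frac\pi2$ and $0<\sin y<\frac12$,
$$\cos2x\ge\sin3y\ge\sin y>2\sin^2y=1-\cos2y .$$
So every $m\in[3,n/2]$ is hyperbolic, and Theorem C is proved. $\blacksquare$
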